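\title{A blind robot solves all mazes whose missing vertical edges lie in one column}

\begin{abstract}
A maze is obtained from the square lattice by deleting edges and marking an origin and a destination reachable from it. A blind robot follows a fixed sequence of instructions $N,E,S,W$ and stays in place whenever an instruction is blocked. We prove that a single sequence brings the robot to the destination in every maze whose missing vertical edges all lie in one column, while horizontal edges may be missing anywhere. This answers a question from a paper of David and Tiba. The sequence can be taken computable, it can handle the transposed class at the same time, and it visits every reachable vertex infinitely often. The robot cannot keep track of its row once it meets the exceptional column; the proof keeps it below its target instead and makes it climb the pieces of that column one at a time.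
\end{abstract}

\section{Introduction}

View $\mathbb{Z}^2$ as a graph in which two points are adjacent if their distance is $1$. A \emph{board} $B$ is obtained from this graph by removing any set of edges, finite or infinite. A \emph{maze} is a triple $(B,o,d)$ consisting of a board, an \emph{origin} $o\in\mathbb{Z}^2$ and a \emph{destination} $d\in\mathbb{Z}^2$ that is joined to $o$ by a path in $B$. An \emph{algorithm} is a finite or infinite sequence of instructions from $\{N,E,S,W\}$, which stand for the steps $(0,1)$, $(1,0)$, $(0,-1)$, $(-1,0)$. A robot starts at $o$ and executes the instructions in order: if the edge in the required direction is present in $B$, the robot moves along it, and otherwise it stays where it is. The robot learns nothing from this; the next instruction is the same in both cases. The robot \emph{visits} a vertex at time $i\ge0$ if it stands there after $i$ instructions. An algorithm \emph{solves} a set of mazes if in each maze of the set the robot visits the destination at some time.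

A vertical edge $(x,y)(x,y+1)$ lies in the \emph{column} $c_x=\{(x,t):t\in\mathbb{Z}\}$. The following problem comes from David and Tiba~\cite{DT}.

\begin{quote}
Is there an algorithm that solves the set of all mazes whose missing vertical edges all lie in a single column? The origin, the destination and the column vary with the maze, arbitrarily many edges of the column may be missing, and arbitrarily many horizontal edges may be missing anywhere.
\end{quote}

Two simple cases show what is being asked. First, any countable set of mazes is solved by some algorithm: treat the mazes one after the other, and note that after the finite word written so far the position of the robot in the next maze is determined and still joined to the destination, so that one can append the directions of a path. The set in the problem is uncountable, and one should think of the board as chosen by an adversary who has read the algorithm. Second, suppose that no vertical edge is missing. Then every vertical instruction succeeds, so the robot always knows its row relative to the start. The word $N^hES^h$ tries to move east in the row $h$ steps higher and returns to the old row whatever happens; by trying all rows in a large range and running up and down each column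 that it reaches, the robot sweeps the plane (Section~\ref{sec:sweep}).

One exceptional column destroys this knowledge. Let the robot execute $NWS$ from $(1,0)$. If the edge $(0,1)(1,1)$ is present and the edge $(0,0)(0,1)$ is missing, it ends in row $1$ instead of row $0$. Each contact with the column can shift the row by an unknown amount, and contact cannot be avoided, because the destination may lie on the column or beyond it. This speaks for a negative answer: the adversary has infinitely many edges at its disposal. In favor of a positive answer, the loss occurs only on one line, whose pieces are linearly ordered, and away from that line the robot can always descend to a row that is certainly low enough. The second consideration wins.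

\begin{theorem}\label{thm:main}
There is an algorithm that solves every maze $(B,o,d)$ whose missing vertical edges all lie in a single column.
\end{theorem}

The proof gives more. An infinite algorithm is \emph{computable} if some Turing machine outputs its $i$-th instruction on input $i$. The $\ell^\infty$-distance of $(x,y)$ and $(x',y')$ is $\max(|x-x'|,|y-y'|)$.

\begin{theorem}\label{thm:strong}
There are a computable algorithm and a function $\tau$ on the positive integers with the following properties. Let $B$ be a board whose missing vertical edges all lie in one column, or whose missing horizontal edges all lie in one row, and let $o$ be any origin.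
\begin{enumerate}
\item[(a)] The robot visits every vertex reachable from $o$ infinitely often.
\item[(b)] Let $A\ge1$. If $o$ and $d$ are joined by a path within $\ell^\infty$-distance $A$ of $o$, and the exceptional column (row) is within distance $A$ of $o$ or no vertical (horizontal) edge is missing, then $d$ is visited by time $\tau(A)$.
\end{enumerate}
The algorithm may be required to begin with any prescribed finite word. If computability is dropped, it can also be made to solve any prescribed countable set of arbitrary further mazes.
\end{theorem}

Section~\ref{sec:reduction} reduces both theorems to a statement about finite words, and Section~\ref{sec:tasks} splits that statement into three tasks: reach a destination in the half-plane where the robot stands, reach a destination on the exceptional column from a half-plane, and cross into a prescribed half-plane. The first task is the sweep above. The idea for the other two is shown on a special class of boards in Section~\ref{sec:special}; Section~\ref{sec:probes} prepares the tools for general boards, and Sections~\ref{sec:axis} and~\ref{sec:cross} carry out the two tasks.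

\section{Reduction to finite words}\label{sec:reduction}

A \emph{word} is a finite algorithm, executed from left to right; $|u|$ is the number of instructions in $u$, and $N^{-k}$ means $S^k$. The motion of the robot commutes with translations, so we translate each maze of Theorem~\ref{thm:main} in such a way that the exceptional column is $c_0$ and the origin has second coordinate $0$; if no vertical edge is missing, we let the column of the origin play the role of the exceptional column. We call $c_0$ the \emph{axis} and put
\[
L=\{(x,y):x<0\},\qquad R=\{(x,y):x>0\},\qquad Q_A=[-A,A]^2\cap\mathbb{Z}^2 \quad(A\ge1).
\]
Let $\mathcal{M}_A$ be the set of triples $(B,v,d)$ such that all missing vertical edges of $B$ lie on the axis and $v,d\in Q_A$ are joined by a path of $B$ inside $Q_A$. Thus $\mathcal{M}_A\subset\mathcal{M}_{A+1}$. A word \emph{solves} $(B,v,d)$ if the robot started at $v$ visits $d$ while executing it.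

\begin{lemma}\label{lem:drift}
If $(B,v,d)\in\mathcal{M}_A$ and the word $u$ takes the robot from $v$ to $v'$, then $(B,v',d)\in\mathcal{M}_{A+|u|}$.
\end{lemma}

\begin{proof}
The trajectory of the robot lies in $Q_{A+|u|}$. Reverse it and append the path from $v$ to $d$.
\end{proof}

\begin{proposition}\label{prop:finite}
For each $A\ge1$ there is a word $w_A$, computable from $A$, that solves every member of $\mathcal{M}_A$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:finite}]
Build the algorithm in stages $n=1,2,\dots$; if the word built before stage $n$ has length $\ell$, append $w_{n+\ell}$. A translated maze lies in $\mathcal{M}_n$ as soon as $Q_n$ contains a path from $o$ to $d$. For such $n$, Lemma~\ref{lem:drift} shows that the triple formed with the position at the start of stage $n$ lies in $\mathcal{M}_{n+\ell}$, so $d$ is visited during stage $n$.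
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong} from Proposition~\ref{prop:finite}]
Let $\mathcal{M}^T_A$ be defined like $\mathcal{M}_A$, but with all missing horizontal edges in the row $\{y=0\}$ and arbitrary missing vertical edges, and let $w_A^T$ arise from $w_A$ by exchanging $N\leftrightarrow E$ and $S\leftrightarrow W$. Reflection in the diagonal shows that $w_A^T$ solves $\mathcal{M}_A^T$ and that Lemma~\ref{lem:drift} holds for $\mathcal{M}^T_A$. A board with an exceptional row is translated so that this row is $\{y=0\}$ and the origin has first coordinate $0$.

Start with the prescribed word. In stage $n$ append $w_{n+\ell}$, where $\ell$ is the current length, and then $w^T_{n+\ell'}$, where $\ell'$ is the new length. This algorithm is computable. If a translated maze lies in $\mathcal{M}_{n_0}$ or in $\mathcal{M}^T_{n_0}$, it lies in the corresponding class for every $n\ge n_0$, and the argument above shows that $d$ is visited during every stage $n\ge n_0$. The algorithm does not depend on $d$, so (a) follows. Under the hypothesis of (b), the translated origin lies in $Q_A$ and the translated path lies in $Q_{2A}$. So the maze belongs to $\mathcal{M}_{2A}$ or $\mathcal{M}^T_{2A}$, and we may take for $\tau(A)$ the total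 length at the end of stage $2A$.

Given a countable list of further mazes, treat the first $n$ of them one after the other at the end of stage $n$, as in the introduction. This only lengthens the word that precedes the next stage, and the arguments for (a) and (b) are valid after an arbitrary finite word.
\end{proof}

One cannot prove Proposition~\ref{prop:finite} by going through the finitely many restrictions of $B$ to $Q_A$. A word $u$ that deals with one of them may lead the robot out of $Q_A$ on the other boards, and then the restrictions to $Q_{A+|u|}$ matter; the list of cases grows while it is being worked off. A case distinction helps only if the number of cases is bounded in advance and the cases are stable under the motion of the robot. The next section gives such a distinction.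

\section{Segments, exits and three tasks}\label{sec:tasks}

From now on all missing vertical edges lie on the axis. A \emph{segment} is a connected component of the axis with its remaining vertical edges. We identify it with its set of rows, an interval $I=[b_I,t_I]$ of integers with $b_I=-\infty$ and $t_I=\infty$ allowed. Distinct segments are disjoint intervals, so one of them lies \emph{below} the other. Off the axis every vertical instruction succeeds. On the axis vertical moves are clipped: for a robot in row $z$ of $I=[b,t]$ and $a\ge0$,
\begin{equation}\label{eq:clip}
N^a \text{ leads to row } \min(t,z+a),\qquad S^a \text{ leads to row } \max(b,z-a).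
\end{equation}
A row $r$ is an \emph{$E$-exit} if the edge $(0,r)(1,r)$ is present and a \emph{$W$-exit} if the edge $(-1,r)(0,r)$ is present; it is an exit \emph{of} the segment that contains it. A path can enter or leave a segment only through an exit of that segment.

In the following three propositions the words are computable from $A$; this will be visible from the constructions. We write $d=(d_x,d_y)$.

\begin{proposition}[destination in the same half-plane]\label{prop:sweep}
For every $A$ there is a word that solves all $(B,v,d)\in\mathcal{M}_A$ with $v,d\in R$.
\end{proposition}

\begin{proposition}[destination on the axis]\label{prop:axis}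
For every $A$ there is a word that solves all $(B,v,d)\in\mathcal{M}_A$ such that $v\in R$, $d$ lies on the axis, and the segment $C$ of $d$ has an $E$-exit $g$ with $|g|\le A$.
\end{proposition}

\begin{proposition}[crossing]\label{prop:cross}
For every $A$ there is a word $\omega_A$ with the following property. If all missing vertical edges of $B$ lie on the axis and $v\in Q_A$ is joined by a path of $B$ inside $Q_A$ to a vertex of $R$, then the robot started at $v$ stands in $R$ after executing $\omega_A$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:finite} from Propositions~\ref{prop:sweep}--\ref{prop:cross}]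
Every $(B,v,d)\in\mathcal{M}_A$ is of at least one of the following types:
\begin{enumerate}
\item[(0)] $v$ and $d$ lie in the same segment;
\item[(1)] $d\in R$;
\item[(2)] $d\in L$;
\item[(3)] $d$ is on the axis and its segment has an $E$-exit in $[-A,A]$;
\item[(4)] $d$ is on the axis and its segment has a $W$-exit in $[-A,A]$.
\end{enumerate}
Indeed, if $d$ lies in a segment $C$ and $v$ does not, the path from $v$ to $d$ inside $Q_A$ enters $C$ through an exit in a row of $[-A,A]$. Types (1)--(4) do not involve $v$ and persist when $A$ is increased. Type (0) does involve $v$, so it is treated first.

For each type and each $A$ there is a word solving all members of $\mathcal{M}_A$ of that type. For type (0) take $N^{2A}S^{4A}$: by \eqref{eq:clip} the robot visits every row of its segment within distance $2A$ of its starting row. In types (1) and (3), $v$ is joined inside $Q_A$ to a vertex of $R$: in type (1) to $d$ itself, and in type (3) we continue from $d$ along its segment to the $E$-exit $g$, through rows of $[-A,A]$, and step to $(1,g)$. After $\omega_A$ the robot is in $R$, and by Lemma~\ref{lem:drift} the new triple lies in $\mathcal{M}_{A_1}$ with $A_1=A+|\omega_A|$. Append the word of Proposition~\ref{prop:sweep} or~\ref{prop:axis}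 for $A_1$. For types (2) and (4) exchange $E$ and $W$ in these words.

Let $w_A$ consist of the words for the types (0), (1), (2), (3), (4) in this order, each taken with the parameter $A$ increased by the length of what precedes it. By Lemma~\ref{lem:drift} and the persistence of types (1)--(4), $w_A$ solves $\mathcal{M}_A$.
\end{proof}

\section{Sweeping a half-plane}\label{sec:sweep}

The only danger in Proposition~\ref{prop:sweep} is to touch the axis before $d$ is found. We avoid it by sweeping east first; if this fails, $d$ lies to the west of the robot and its column separates the robot from the axis.

\begin{proof}[Proof of Proposition~\ref{prop:sweep}]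
For $D\ge1$ and $\sigma\in\{E,W\}$ let
\[
V_D=N^{2D}S^{4D}N^{2D},\qquad X_{\sigma,D}=V_D\prod_{h=-2D}^{2D}\bigl(N^h\sigma N^{-h}V_D\bigr).
\]
Consider a robot off the axis in a row $y$ with $|y|\le D$. The word $V_D$ visits all rows of $[-D,D]$ in the current column and returns to row $y$. The factor $N^h\sigma N^{-h}$ moves the robot by one column if the $\sigma$-edge in row $y+h$ is present, and as long as the robot is off the axis it returns to row $y$. The rows $y+h$ with $|h|\le 2D$ include $[-D,D]$. Hence, if the current column is joined to its neighbor in direction $\sigma$ by an edge in a row of $[-D,D]$, the robot cannot stay in its column throughout $X_{\sigma,D}$.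

Let $v=(x,y)$ and execute $X_{E,A}^{A}$. The robot stays in $R$ and returns to row $y$ after each factor. Suppose $x\le d_x$. The path from $v$ to $d$ in $Q_A$ supplies an edge in a row of $[-A,A]$ between any two consecutive columns from $c_x$ to $c_{d_x}$. So each $X_{E,A}$ advances the robot by at least one column until $c_{d_x}$ is reached, and $d_x-x<A$. The robot moves one column at a time and executes $V_A$ at the start and after each attempt, so it executes $V_A$ in the column of $d$ and visits $d$.

Suppose $x>d_x$. Then the robot is still east of $d$, in row $y$, and the new triple lies in $\mathcal{M}_D$ with $D=A+|X_{E,A}^{A}|$. Execute $X_{W,D}^{D}$. While the robot is east of $c_{d_x}$, a step west leads to a column $c_i$ with $i\ge d_x\ge1$, so the robot is off the axis until it has reached $c_{d_x}$. The argument of the previous paragraph, with $D$ and $W$ in place of $A$ and $E$, shows that $d$ is visited.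
\end{proof}

\begin{remark}
If no vertical edge of $B$ is missing, shifting $(B,v,d)\in\mathcal{M}_A$ east by $A+1$ gives a member of $\mathcal{M}_{2A+1}$ with $v,d\in R$. So Proposition~\ref{prop:sweep} alone settles the case of such boards.
\end{remark}

\section{The climb in a special case, and ruler words}\label{sec:special}

In this section we prove Proposition~\ref{prop:axis} for boards in which the axis has no vertical edge and no row is a $W$-exit. Each vertex of the axis is then isolated or a leaf attached to $c_1$, the instructions $N,S,W$ have no effect on the axis, and $g=d_y$. Put
\[
T_h=N^hWN^{-h},\qquad m=-3A-1,\qquad P=4A+1,\qquad\text{so that } m+P=A .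
\]

From $(1,y)$ the word $WE$ visits $(0,y)$ and returns if $y$ is an $E$-exit. If $y$ is not an $E$-exit, $W$ fails and $E$ may carry the robot to $c_2$. To come back it must try the words $T_h$ for many $h$, and when some $T_h$ leads onto the axis, $N^{-h}$ is blocked and the robot stays in row $y+h$ with $h$ unknown. So the row cannot be tracked. What can be kept is the inequality that the robot is not above $d$.

\subsection*{The climb}
Let the robot stand at $(0,r)$, where $r$ is an $E$-exit with $m\le r<d_y$, and execute $EN\,T_0T_1\cdots T_P$. After $EN$ the robot is at $(1,r+1)$. There $T_h$ returns to $(1,r+1)$ unless $r+1+h$ is an $E$-exit. The least such $h\ge0$ is at most $d_y-r-1\le A-m-1<P$, so the robot enters the axis at the lowest $E$-exit $r'>r$ and stays there for the rest of the word. Thus $r<r'\le d_y$. Since $d_y-m\le P$, at most $P$ repetitions bring the robot to $d$. The robot never knows its row; it knows that the row increases and cannot jump over $d_y$.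

\subsection*{The first entry}
It remains to reach some $(0,r)$ with $m\le r\le d_y$. After $S^{2A+1}$ the robot is at $(x,y)$ with $1\le x\le A$ and $m\le y\le -A-1$, so $[-A,A]\subset[y,y+P]$. At $(i,y)$ with $2\le i\le x$ some $T_h$ with $0\le h\le P$ leads to $(i-1,y)$, because the path from $v$ to $d$ crosses from $c_i$ to $c_{i-1}$ in a row of $[-A,A]$. A robot that could see would apply, at each position, the first $T_h$ that has an effect; from $(1,y)$ it would enter the axis at the lowest $E$-exit $r\ge y$, and $r\le d_y$. The blind robot cannot simply repeat $T_0T_1\cdots T_P$: if it arrives in $c_1$ in the middle of this word, it skips the low exits (Figure~\ref{fig:skip}). We need a word in which $T_h$ is applied only when $T_0,\dots,T_{h-1}$ are known to be useless.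

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (1,-0.4)--(1,2.4);
\draw[thick] (2,-0.4)--(2,2.4);
\draw[thick] (0,0)--(1,0);
\draw[thick] (0,2)--(1,2);
\draw[thick] (1,1)--(2,1);
\foreach \x in {0,1,2} \foreach \y in {0,1,2} \fill (\x,\y) circle (1.6pt);
\node[left] at (0,0) {$d=(0,0)$};
\node[left] at (0,2) {$(0,2)$};
\node[right] at (2,0) {$q=(2,0)$};
\node at (0,-0.75) {$c_0$};
\node at (1,-0.75) {$c_1$};
\node at (2,-0.75) {$c_2$};
\end{tikzpicture}
\caption{Part of a board whose axis $c_0$ has no vertical edges and no edges to the west; all edges among the nine vertices shown are drawn. With $T_h=N^hWN^{-h}$, the word $T_0T_1T_2$ takes a robot from $q$ via $(1,0)$ to $(0,2)$, above the destination $d$. The word $T_0T_0T_1T_0$, which retries $T_0$ after $T_1$, takes it from $q$ to $d$.}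
\label{fig:skip}
\end{figure}

For symbols $a_1,\dots,a_k$ and $n\ge1$ define the \emph{ruler word} $\rho_n$ by letting $\rho_n(\emptyset)$ be empty and
\[
\rho_n(a_1,\dots,a_k)=\bigl(\rho_n(a_1,\dots,a_{k-1})\,a_k\bigr)^n\,\rho_n(a_1,\dots,a_{k-1}).
\]
For example $\rho_1(a,b,c)=abacaba$, the pattern of marks on a ruler, and $\rho_2(a,b)=aabaabaa$.

Let $a_1,\dots,a_M$ act as maps from a set $X$ to itself. The symbol $a_k$ is \emph{idle at} $q\in X$ if $a_k(q)=q$. A \emph{greedy run of length $j$} is a sequence $q_0,\dots,q_j$ in $X$ such that for each $i<j$ some symbol is not idle at $q_i$ and $q_{i+1}=a_k(q_i)$ for the least such index $k$.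

\begin{lemma}[ruler lemma]\label{lem:ruler}
Let $q_0,\dots,q_j$ be a greedy run for the list $a_1,\dots,a_M$, and let $n\ge j$. When $\rho_n(a_1,\dots,a_M)$ is executed from $q_0$, at least $j$ applications of symbols are not idle, and the first $j$ of them are the steps of the greedy run.
\end{lemma}

\begin{proof}
We use two facts. First, if a block $\rho_n(a_1,\dots,a_k)$ is executed with at most $n-1$ non-idle applications, then $a_1,\dots,a_k$ are idle at its final state. For $k=0$ there is nothing to prove. For $k\ge1$, one of the $n$ repetitions of $\rho_n(a_1,\dots,a_{k-1})a_k$ contains only idle applications. The state $q$ is constant during this repetition and each of $a_1,\dots,a_k$ occurs in it, so all of them are idle at $q$, and the state remains $q$ until the end of the block. Second, every occurrence of $a_k$ in $\rho_n(a_1,\dots,a_M)$ is immediately preceded by a block $\rho_n(a_1,\dots,a_{k-1})$. This holds by definition for $M=k$, and for $M>k$ it follows by induction on $M$, since the word consists of copies of $\rho_n(a_1,\dots,a_{M-1})$ and letters $a_M$.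

Let $i<j$ and suppose that the first $i$ non-idle applications are the first $i$ greedy steps, so that the state after them is $q_i$. Note $i\le n-1$. If there were no further non-idle application, the first fact, applied to the whole word, would make all symbols idle at $q_i$, which is false. So let $a_k$ be the symbol of the next non-idle application. The block $\rho_n(a_1,\dots,a_{k-1})$ before it contains at most $i\le n-1$ non-idle applications and ends at $q_i$. Hence $a_1,\dots,a_{k-1}$ are idle at $q_i$, and the application of $a_k$ is the greedy step.
\end{proof}

For a fixed board, a word acts on $X=\mathbb{Z}^2$ by sending a starting position to the final position, and this is how the lemma is mostly used. In the special case the greedy run for $T_0,\dots,T_P$ from $(x,y)$ reaches the axis after $x\le A$ steps, at the lowest $E$-exit $r\ge y$, where all $T_h$ are idle. Hence the word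
\[
S^{2A+1}\,\rho_A(T_0,\dots,T_P)\,\bigl(EN\,T_0\cdots T_P\bigr)^{P}
\]
visits $d$.

\subsection*{What changes in general}
Three features of the special case are lost.
\begin{enumerate}
\item[(i)] Segments are longer than one row. Then a test that fails on the axis can still move the robot, and the distance that it has to climb in order to pass the highest $E$-exit of its segment is unknown.
\item[(ii)] The robot can leave the axis to the west during the words $T_h$. It has to be brought back to the segment that it left.
\item[(iii)] The way back needs many attempts to move east, so the robot overshoots and ends far east in $R$. It must be able to return west from there, starting from a higher row.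
\end{enumerate}
The first half of (i) is dealt with in the next section, and the rest in Section~\ref{sec:axis}.

\section{Probes and docks}\label{sec:probes}

Consider the segment $[0,10]$ without exits and a robot in row $10$. The word $N^3ES^3$ takes it to row $7$, and then $N^5ES^5$ takes it to row $5$. Failed tests make the robot slide down, so they are not idle and Lemma~\ref{lem:ruler} is of no use. But if all offsets are at most $P$, a robot that is $P$ rows below the top or at the bottom of its segment slides no further. We therefore force the full slide after every test.

Fix an integer $P\ge1$. For $\sigma\in\{E,W\}$ and integers $h\le P$ define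
\[
p=N^PS^P,\qquad \sigma_h=N^h\,\sigma\,N^{-h}\,p .
\]
The words $E_h$ and $W_h$ are called \emph{probes} with \emph{offset} $h$. A probe contains one horizontal instruction; it \emph{tests} the edge along which this instruction tries to move. Off the axis $p$ returns to its starting point, which together with \eqref{eq:clip} gives the first lemma.

\begin{lemma}[probes off the axis]\label{lem:off}
From $(x,y)$ with $x\neq0$, the probe $\sigma_h$ tests the $\sigma$-edge at $(x,y+h)$. If this edge is absent, the probe is idle. If it is present and leads off the axis, the robot ends in the new column in row $y$. If it leads to a segment $I$ and $h\ge0$, then immediately before $p$ the robot is in row $\max(b_I,y)$ of $I$.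
\end{lemma}

For a segment $I=[b,t]$ with $t<\infty$, the \emph{dock} of $I$ is the row $\beta_I=\max(b,t-P)$. A row $z\in I$ is \emph{settled} if $z+P\le t$, or $t<\infty$ and $z=\beta_I$.

\begin{lemma}[settling]\label{lem:settle}
Let $I=[b,t]$ be a segment, $\beta=\beta_I$ if $t<\infty$, and let the robot be on the axis in row $z\in I$.
\begin{enumerate}
\item[(a)] The word $p$ leads to $z$ if $z+P\le t$ and to $\beta$ if $z\ge t-P$. So $p$ always leads to a settled row, and it fixes settled rows.
\item[(b)] If $t<\infty$, a row $r\in I$ satisfies $r\ge t-P$ if and only if $r\in[\beta,t]$; moreover $t\le\beta+P$.
\item[(c)] If $e\in I$ and $z\le e\le z+P$, then $p$ visits $(0,e)$, and the row $z'$ in which it ends satisfies $z'\le e\le z'+P$.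
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:clip}, $p$ leads to $\max(b,\min(t,z+P)-P)$. This is $\max(b,z)=z$ if $z+P\le t$ and $\max(b,t-P)=\beta$ if $z+P\ge t$. Since $\beta\ge t-P$, the dock is fixed, and (a) follows. Part (b) restates $\beta=\max(b,t-P)$. In (c), $N^P$ visits all rows from $z$ to $\min(t,z+P)\ge e$. If $z+P\le t$ then $z'=z$. Otherwise $z'=\beta$, and (b) gives $\beta\le z\le e\le t\le\beta+P$.
\end{proof}

\begin{lemma}[probes on the axis]\label{lem:on}
Let $I=[b,t]$ be a segment.
\begin{enumerate}
\item[(a)] From a settled row $z\in I$, the probe $\sigma_h$ with $0\le h\le P$ tests the $\sigma$-edge in row $\min(t,z+h)$.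
\item[(b)] If $t<\infty$, then from $\beta=\beta_I$ the probe $\sigma_{-k}$ with $k\ge1$ tests the $\sigma$-edge in row $\max(b,\beta-k)$.
\end{enumerate}
In both cases the probe is idle if the tested edge is absent, and otherwise it ends off the axis, on the side $\sigma$. In particular, if $z$ is settled and $e$ is a $\sigma$-exit of $I$ with $z\le e\le z+P$, then $\sigma_{e-z}$ is not idle at $(0,z)$.
\end{lemma}

\begin{proof}
The tested rows are given by \eqref{eq:clip}. If the edge is present, the robot leaves the axis and the rest of the probe is vertical. Let the edge be absent. In (a) with $z+P\le t$ no move is clipped, so the robot is back in row $z$ before $p$, and $p$ fixes $z$. In (a) with $z=\beta$, the row before $p$ is at least $\min(t,\beta+h)-h=\min(t-h,\beta)\ge t-P$, so $p$ leads to $\beta$. In (b) the row before $p$ is $\min(t,\max(b,\beta-k)+k)\ge\min(t,\beta)=\beta\ge t-P$, and again $p$ leads to $\beta$.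
\end{proof}

The bound $h\le P$ is used in (a) through $t-h\ge t-P$. Negative offsets are allowed only at the dock: from another settled row near the bottom of $I$, a clipped $S^k$ followed by $N^k$ would raise the robot.

A probe that leaves the axis after a clipped move loses the row: if $I=\{0\}$ and $0$ is a $W$-exit, then $W_3$ takes the robot from $(0,0)$ to $(-1,-3)$. The cure is the order of the offsets. For $G\ge0$ let $\Lambda_G$ be the list
\[
0,\ 1,\ \dots,\ P,\ -1,\ -2,\ \dots,\ -G .
\]
A clipped probe tests the same row as an earlier probe of this list, so it is never the first to succeed.

\begin{lemma}[leaving a dock]\label{lem:leave}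
Let $J$ be a segment with $t_J<\infty$ and dock $\beta$, and let $k$ be the first offset in $\Lambda_G$ for which $\sigma_k$ is not idle at $(0,\beta)$. Then $\beta+k\in J$, the probe $\sigma_k$ takes the robot to row $\beta$ of the neighboring column on the side $\sigma$, and $k$ is the first offset $\lambda$ in $\Lambda_G$ for which $\beta+\lambda$ is a $\sigma$-exit.
\end{lemma}

\begin{proof}
Write $J=[b,t]$ and suppose $\beta+k\notin J$; then $k\ne0$. If $k>0$, the tested row is $t=\beta+k'$ with $0\le k'<k$. If $k<0$, it is $b=\beta+k'$ with $k<k'\le0$. In both cases $k'$ precedes $k$ in $\Lambda_G$ and $\sigma_{k'}$ tests the same edge by Lemma~\ref{lem:on}, so $\sigma_{k'}$ is not idle, a contradiction. Hence $\beta+k\in J$, the robot leaves the axis in row $\beta+k$, and $N^{-k}p$ takes it to row $\beta$.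

Let $\lambda$ precede $k$; we claim $\beta+\lambda\in J$. If $k\ge0$ then $\beta\le\beta+\lambda<\beta+k$, and if $k<\lambda<0$ then $\beta+k<\beta+\lambda<\beta$; in both cases the claim holds because $J$ is an interval. If $k<0\le\lambda\le P$, then $b\le\beta+k<\beta$ forces $\beta=t-P$, so $\beta\le\beta+\lambda\le t$. Thus $\sigma_\lambda$ tests row $\beta+\lambda$, and since it is idle, this row is not a $\sigma$-exit.
\end{proof}

The last assertion will solve problem (ii): a robot that stands beside the axis in row $\beta$ and probes in the opposite direction with the same list re-enters through the edge by which it left.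

\section{Destination on the axis}\label{sec:axis}

Let $(B,v,d)$, $C$ and $g$ be as in Proposition~\ref{prop:axis}. As in Section~\ref{sec:special} put $m=-3A-1$ and $P=4A+1$, so $m+P=A$; probes and docks refer to this $P$. Let $\mathcal{W}(n,G)$ and $\mathcal{E}(n,G)$ be the ruler words $\rho_n$ of the lists $(W_\lambda)_{\lambda\in\Lambda_G}$ and $(E_\lambda)_{\lambda\in\Lambda_G}$.

Every segment $J$ below $C$ has $t_J<b_C\le d_y\le A$, hence
\begin{equation}\label{eq:top}
t_J-P<m .
\end{equation}
So a robot in a row $\ge m$ of $J$ is sent to the dock by $p$. An \emph{$E$-rung} is a segment $J$ below $C$ that has an $E$-exit and whose highest $E$-exit $e_J$ satisfies $e_J\ge m$. By \eqref{eq:top} and Lemma~\ref{lem:settle}(b),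
\begin{equation}\label{eq:rung}
\beta_J\le e_J\le t_J\le\beta_J+P .
\end{equation}
The rungs take over the role of the single exits in Section~\ref{sec:special}. Because of (iii), we record how the robot can find its way back: the robot is \emph{moored beside $J$ with depth $G$} if $J$ is an $E$-rung, the robot is at $(x,\beta_J)$ with $x\ge1$, and for each $1\le i<x$ an edge $(i,r)(i+1,r)$ with $\beta_J-G\le r\le\beta_J+P$ is present.

\begin{lemma}[round trip]\label{lem:trip}
Let $G\ge0$ and let the robot be at $(x,y)$ with $x\ge1$. Assume:
\begin{enumerate}
\item[(H1)] for each $1\le i<x$ an edge $(i,r)(i+1,r)$ with $y-G\le r\le y+P$ is present;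
\item[(H2)] the lowest $E$-exit $r_0\ge y$ exists, $r_0\le y+P$, and its segment $J$ is $C$ or an $E$-rung;
\item[(H3)] if $J=C$ then $\max(b_C,y)\le d_y\le y+P$, and if $J\neq C$ then $y\ge t_J-P$.
\end{enumerate}
Let $n\ge x+1$ and $n'\ge|\mathcal{W}(n,G)|+1$. If $J=C$, the word $\mathcal{W}(n,G)\,\mathcal{E}(n',G)$ visits $d$. If $J\ne C$, it leaves the robot moored beside $J$ with depth $G$.
\end{lemma}

\begin{proof}
We follow the greedy runs; by Lemma~\ref{lem:ruler} the robot makes the same steps as long as their number is at most $n$ in $\mathcal{W}(n,G)$ and at most $n'$ in $\mathcal{E}(n',G)$.

\emph{Entering the axis.} At $(i,y)$ with $2\le i\le x$ some $W$-probe is not idle by (H1), and each such probe leads to $(i-1,y)$ by Lemma~\ref{lem:off}. At $(1,y)$ the probe $W_\lambda$ is idle unless $y+\lambda$ is an $E$-exit. Since $\Lambda_G$ begins with $0,1,\dots,P$, (H2) shows that the greedy step is $W_h$ with $h=r_0-y\in[0,P]$. So the $x$-th greedy step enters $J$, and immediately before its final $p$ the robot is in row $z=\max(b_J,y)$. If $J=C$, then $z\le d_y\le y+P\le z+P$ by (H3), and $p$ visits $d$ by Lemma~\ref{lem:settle}(c). Let $J\neq C$ and $\beta=\beta_J$. Then $z\ge y\ge t_J-P$, so $p$ leads to $(0,\beta)$.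

\emph{The rest of $\mathcal{W}(n,G)$.} If all $W$-probes of the list are idle at $(0,\beta)$, the robot stays there until the end of the word; put $a=0$. Otherwise there is an $(x+1)$-st greedy step, by the first offset $k$ for which $W_k$ is not idle, and $x+1\le n$. By Lemma~\ref{lem:leave} it leads to $(-1,\beta)$. By Lemma~\ref{lem:off} each later probe is idle or moves the robot one column west along an edge in a row $\beta+\lambda$ with $\lambda\in\Lambda_G$, and returns to row $\beta$. So the word ends at some $(-a,\beta)$ with $1\le a\le|\mathcal{W}(n,G)|$.

\emph{The word $\mathcal{E}(n',G)$.} Let $a\ge1$. At $(-i,\beta)$ with $2\le i\le a$, the edge used on the way west is tested by some $E_\lambda$, so a greedy step exists, and it leads to $(-i+1,\beta)$. At $(-1,\beta)$ the probe $E_\lambda$ is idle unless $\beta+\lambda$ is a $W$-exit. By Lemma~\ref{lem:leave} the greedy step is $E_k$, and it enters the axis in row $\beta+k\in J$. As $\beta$ and $\beta+k$ lie in the interval $J$, the move $N^{-k}$ is not clipped and leads to $\beta$, which $p$ fixes. So for every $a\ge0$ the robot is at $(0,\beta)$ after $a$ greedy steps. By \eqref{eq:rung} and Lemma~\ref{lem:on}, $E_{e_J-\beta}$ is not idle there. So there is an $(a+1)$-st greedy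 step, $a+1\le n'$, and by Lemma~\ref{lem:leave} it leads to $(1,\beta)$. From then on each probe is idle or moves the robot one column east along an edge in a row of $[\beta-G,\beta+P]$, and returns to row $\beta$. At the end the robot is moored beside $J$ with depth $G$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:axis}]
Whenever a word $\mathcal{W}(n,G)\,\mathcal{E}(n',G)$ is written below, we take $n=A+\ell+1$, where $\ell$ is the length of everything written before it, and $n'=|\mathcal{W}(n,G)|+1$. The robot is then in $Q_{A+\ell}$, so $n\ge x+1$.

\emph{Start.} Execute $S^{2A+1}\,\mathcal{W}(n,0)\,\mathcal{E}(n',0)$. After $S^{2A+1}$ the robot is at $(x,y)$ with $x\ge1$ and $m\le y\le -A-1$, so $[-A,A]\subset[y,y+P]$. We check the hypotheses of Lemma~\ref{lem:trip} with $G=0$. (H1) holds because the path from $v$ to $d$ crosses between consecutive columns in rows of $[-A,A]$. Since $g\in[y,y+P]$ is an $E$-exit, $r_0$ exists and $r_0\le g$. So its segment $J$ is $C$ or lies below $C$, and in the latter case $e_J\ge r_0\ge m$; this is (H2). If $J=C$, then $b_C\le d_y$ and $d_y\in[y,y+P]$; if $J\ne C$, then $y\ge m>t_J-P$ by \eqref{eq:top}; this is (H3). Hence $d$ is visited, or the robot is moored beside some $E$-rung with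 depth $0$.

\emph{Cycles.} Let the robot be moored beside $J$ with depth $G$. In the special case it went up by one row. Now it has to reach row $e_J+1$, and it knows only that the distance $e_J+1-\beta_J$ lies in $[1,P+1]$. For $1\le s\le P+1$ let the \emph{cycle} $\gamma_s$ be the word
\[
N^s\,\mathcal{W}(n,G')\,\mathcal{E}(n',G'),\qquad G'=G+P+1 .
\]
After $N^s$ the robot is in row $y=\beta_J+s$. The edges recorded in the mooring lie in rows of $[y-s-G,\,y-s+P]\subset[y-G',\,y+P]$, so (H1) holds with $G'$. This is the purpose of the negative offsets: seen from the new row, the way back may lie lower than before. We check (H2) and (H3) in two cases.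

\emph{Case 1: $\beta_J+s\le e_J$.} Then $\beta_J\le y\le r_0\le e_J$, so $r_0\in J$ and $r_0-y\le P$ by \eqref{eq:rung}; also $y\ge\beta_J\ge t_J-P$. The robot ends moored beside $J$ with depth $G'$.

\emph{Case 2: $\beta_J+s=e_J+1$.} Since $e_J\ge m$ we have $A=m+P\le e_J+P<y+P$. Since $J$ is below $C$ we have $b_C>t_J\ge e_J$, so $g\ge b_C\ge y$. Hence $r_0$ exists and $r_0\le g\le A<y+P$. Its segment $J'$ lies above $J$, because $r_0>e_J$ and $e_J$ is the highest $E$-exit of $J$, and $J'$ is $C$ or lies below $C$. If $J'\neq C$, then $e_{J'}\ge r_0>e_J\ge m$, so $J'$ is an $E$-rung, and $y>m>t_{J'}-P$ by \eqref{eq:top}; the robot ends moored beside $J'$ with depth $G'$. If $J'=C$, then $\max(b_C,y)=b_C\le d_y\le A<y+P$, and $d$ is visited.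

If $\beta_J+s>e_J+1$, the robot may pass the exit $g$ and we have no control. So a step that is too short is harmless, the right step makes progress, and a step that is too long must never be taken. This is again the situation of the ruler lemma.

\emph{The sequence of cycles.} After the start, execute $\rho_{P+1}(\gamma_1,\dots,\gamma_{P+1})$, where the $i$-th cycle executed uses $G'=i(P+1)$. To analyze it, let $X$ be the set of $E$-rungs together with an extra point $*$, and let $\gamma_s$ act on $X$ as follows: it fixes $*$; it fixes $J$ in Case 1; in Case 2 it sends $J$ to $J'$ if $J'\ne C$ and to $*$ if $J'=C$; and it sends $J$ to $*$ if $\beta_J+s>e_J+1$. These maps depend only on $s$ and the board, not on $G$ or $x$. The cycle $\gamma_s$ is idle at $J$ exactly if $s\le e_J-\beta_J$. By \eqref{eq:rung} the greedy step at $J$ exists and has $s=e_J-\beta_J+1\in[1,P+1]$, so it is an instance of Case 2. Along a greedy run $e_J$ increases strictly within $[m,A]$, a set of $P+1$ values, so the greedy run from the rung obtained at the start reaches $*$ after at most $P+1$ steps. By Lemma~\ref{lem:ruler}, the execution on $X$ reaches $*$, and up to that moment every application is idle (Case 1) or greedy (Case 2). By induction on $i$, before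 the $i$-th cycle the robot is moored with depth $(i-1)(P+1)$ beside the current rung of this execution, until the cycle that leads to $*$. That cycle is in Case 2 with $J'=C$, so it visits $d$. The whole word depends only on $A$.
\end{proof}

\section{Crossing into the right half-plane}\label{sec:cross}

We prove Proposition~\ref{prop:cross}. A robot in $L$ must pass through a segment that has exits on both sides. It may enter the axis in a segment that is closed to the east; then it has to go back west and try a higher one. This is a climb as before, with the additional demand that the word must bring back to $R$ a robot that is already there. There is also a new starting position, on the axis, in a segment from which the way to $R$ may begin by going west. The first step removes this case.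

\subsection*{Step 1: leaving segments that are closed to the east}
Execute $u=S^{2A+1}(WN)^{4A+2}$ and put $A'=A+|u|=11A+5$. By Lemma~\ref{lem:drift} the robot is then in $Q_{A'}$ and is joined to a vertex of $R$ inside $Q_{A'}$. We claim that it stands in $R$, or in $L$, or on the axis in a segment with an $E$-exit in $[-A',A']$.

Suppose that it ends on the axis. As $u$ contains no $E$, the robot was never in $L$. If it started in $R$, it entered the axis through an $E$-exit in a row of $[-A',A']$ and remained in that segment. Otherwise it spent the whole time in the segment $I$ of $v$. After $S^{2A+1}$ it was in a row $z\ge-3A-1$ with $z=b_I$ or $z\le -A-1$, so $z$ is at most every row of $I\cap[-A,A]$. During $(WN)^{4A+2}$ it tried $W$ without success in all rows from $z$ to $\min(t_I,z+4A+1)$, and $z+4A+1\ge A$. Hence $I$ has no $W$-exit in $[-A,A]$, and the path from $v$ to $R$ inside $Q_A$ first leaves $I$ through an $E$-exit in $[-A,A]$. The claim is proved.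

\subsection*{The word $\mathcal{F}$}
For the rest of the proof let $m=-3A'-1$ and $P=4A'+1$, so $m+P=A'$; probes and docks refer to this $P$. Put
\[
\mathcal{F}=p\;\rho_{A'+1}\bigl(E_1,E_2,\dots,E_P,E_0\bigr).
\]
The probe $E_0$ comes last so that a robot that has just stepped west from the axis does not return by the same edge; it is present so that a robot on the axis can leave in its own row. All greedy runs below refer to this list and have length at most $A'+1$, so the robot follows them by Lemma~\ref{lem:ruler}. We use three facts.
\begin{enumerate}
\item[(F1)] Once the robot is in $R$, it stays in $R$ until the end of $\mathcal{F}$.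
\item[(F2)] At a settled row of the axis each probe of the list is idle or leads into $R$.
\item[(F3)] If the robot is on the axis in row $z$, its segment has an $E$-exit $e$ with $z\le e\le z+P$, and $p$ is executed, then at the position reached the greedy step exists and leads into $R$.
\end{enumerate}
(F1) holds because $\mathcal{F}$ contains no $W$, (F2) is Lemma~\ref{lem:on}, and (F3) follows from Lemma~\ref{lem:settle}(a),(c), the last sentence of Lemma~\ref{lem:on}, and (F2).

Suppose that the robot is in $L$ after Step 1, and fix a path from it to $R$ inside $Q_{A'}$. Between its first vertex in $R$ and the last vertex in $L$ before that, the path runs in one segment $K$. So $K$ has a $W$-exit $w_K$ and an $E$-exit $e_K$ in $[-A',A']$. Every segment $I$ below $K$ has $t_I<w_K\le A'$, hence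
\begin{equation}\label{eq:top2}
t_I-P<m .
\end{equation}
A \emph{$W$-rung} is a segment $I$ below $K$ that has a $W$-exit and whose highest $W$-exit $w_I$ satisfies $w_I\ge m$. By \eqref{eq:top2} and Lemma~\ref{lem:settle}(b), $\beta_I\le w_I\le t_I\le\beta_I+P$. The robot is \emph{docked at $I$} if $I$ is a $W$-rung and the robot is at $(0,\beta_I)$.

\subsection*{Step 2: reaching $R$ or a dock}
Execute $S^{2A'+1}\mathcal{F}$. A robot in $R$ stays in $R$.

Let the robot be on the axis, in a segment $I$ with an $E$-exit $e\in[-A',A']$. After $S^{2A'+1}$ it is in a row $z\ge m$ with $z=b_I$ or $z\le -A'-1$. So $z\le e\le A'=m+P\le z+P$, and by (F3) and (F1) it ends in $R$.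

Let the robot be in $L$. After $S^{2A'+1}p$ it is at $(-a,y)$ with $1\le a\le A'$ and $m\le y\le -A'-1$, so $[-A',A']\subset[y+1,y+P]$. The fixed path supplies an edge in a row of $[-A',A']$ between any two consecutive columns from $c_{-a}$ to $c_{-1}$, so the greedy run reaches $(-1,y)$ after $a-1$ steps. Since $w_K\in[y+1,y+P]$ and the list begins with $E_1,\dots,E_P$, the $a$-th step enters the axis at the lowest $W$-exit $r\ge y+1$, and $r\le w_K$. Let $I$ be the segment of $r$; it is $K$ or lies below $K$. Immediately before the final $p$ of this probe the robot is in row $z=\max(b_I,y)\ge m$. If $I=K$, then $z\le e_K$ because $b_K\le e_K$ and $y<-A'\le e_K$, and $e_K\le A'\le z+P$; by (F3) the $(a+1)$-st greedy step leads into $R$. If $I$ is below $K$, then $w_I\ge r>m$, so $I$ is a $W$-rung, and $z\ge m>t_I-P$, so $p$ leads to $\beta_I$; by (F2) and (F1) the robot ends in $R$ or docked at $I$.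

After Step 2 the robot is therefore in $R$ or docked at a $W$-rung.

\subsection*{Step 3: the climb}
For $0\le j\le P$ let $\theta_j=N^jW\mathcal{F}$, and execute $(\theta_0\theta_1\cdots\theta_P)^{P+1}$.

\emph{A robot in $R$ is in $R$ after $\theta_j$.} The word $N^jW$ leaves it in $R$ or moves it to $(0,e)$, where $e$ is an $E$-exit. In the second case apply (F3) with $z=e$ to the initial $p$ of $\mathcal{F}$.

\emph{A robot docked at $I$.} After $N^j$ it is in row $q=\min(t_I,\beta_I+j)\ge\beta_I\ge t_I-P$. We distinguish three cases.

If $q$ is not a $W$-exit, then $W$ fails, the initial $p$ of $\mathcal{F}$ leads back to $\beta_I$, and by (F2) and (F1) the robot ends in $R$ or docked at $I$.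

If $q$ is a $W$-exit and $q<w_I$, the robot is at $(-1,q)$ after $Wp$. As $q<w_I\le\beta_I+P\le q+P$, the first greedy step enters the axis at the lowest $W$-exit $r\ge q+1$, and $q<r\le w_I$ gives $r\in I$. Before the final $p$ of this probe the row is $\max(b_I,q)=q\ge t_I-P$, so $p$ leads to $\beta_I$. Again the robot ends in $R$ or docked at $I$.

If $q=w_I$, the robot is at $(-1,q)$ after $Wp$, and $q\le t_I<w_K\le A'=m+P\le q+P$. So the first greedy step enters the axis at the lowest $W$-exit $r\ge q+1$, and $r\le w_K$. Since $r>w_I$, the segment $J$ of $r$ lies above $I$, and it is $K$ or lies below $K$. Before the final $p$ of this probe the row is $\max(b_J,q)=b_J$, because $b_J>t_I\ge q\ge m$. If $J=K$, then $b_K\le e_K\le A'\le b_K+P$, and by (F3) the second greedy step leads into $R$. If $J$ is below $K$, then $w_J\ge r>w_I\ge m$, so $J$ is a $W$-rung, and $b_J>m>t_J-P$, so $p$ leads to $\beta_J$; the robot ends in $R$ or docked at $J$.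

Thus each $\theta_j$ takes a robot docked at $I$ into $R$, or leaves it docked at $I$, or docks it at a rung $J$ with $w_J>w_I$; and for $j=w_I-\beta_I\in[0,P]$ we have $q=w_I$, so the robot does not stay at $I$. Hence each round $\theta_0\cdots\theta_P$ brings a docked robot into $R$ or strictly increases $w_I$. As $w_I\in[m,A']$ takes at most $P+1$ values, the robot is in $R$ after $P+1$ rounds. The word
\[
\omega_A=u\;S^{2A'+1}\mathcal{F}\;(\theta_0\cdots\theta_P)^{P+1}
\]
depends only on $A$. This proves Proposition~\ref{prop:cross}, and with it Proposition~\ref{prop:finite} and Theorems~\ref{thm:main} and~\ref{thm:strong}. \qed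

\begin{remark}
The words $\theta_j$ could be repeated in plain cyclic order, while the cycles $\gamma_s$ of Section~\ref{sec:axis} needed a ruler word. The reason is that $N^j$ is executed on the axis, where the top of the segment stops a step that is too long, whereas $N^s$ is executed in $R$, where nothing stops it.
\end{remark}

\begin{remark}
The hypothesis on the board enters in two ways. Off the axis a probe returns to its row (Lemma~\ref{lem:off}); this drives the sweep and lets the robot retrace an excursion into $L$ in Lemma~\ref{lem:trip}. If vertical edges were also missing in $c_{-1}$, a probe $W_k$ leaving a dock $\beta$ could be blocked in row $\beta+k$ of $c_{-1}$, and Lemma~\ref{lem:leave} would fail. On the axis, the segments are linearly ordered and at most $P+1$ of them meet the window $[m,m+P]$; this bounds the length of both climbs by a quantity that is fixed before the climb starts, although the robot wanders farther and farther away. Finally, that an edge can be traversed in both directions is used in Lemma~\ref{lem:drift} and whenever the robot returns along an edge that it has used before.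
\end{remark}

\begin{thebibliography}{1}
\bibitem{DT} Stefan David and Marius Tiba, \emph{Solvability of Mazes by Blind Robots}, arXiv:1804.05439 (2018).
\end{thebibliography}
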